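\title{Every irreducible shift of finite type is flow equivalent to a renewal system}

\begin{abstract}
A renewal system is the shift space of all biinfinite free concatenations of words from a finite list. We prove that every irreducible shift of finite type is flow equivalent to a renewal system of finite type. Unless the shift is a single periodic orbit, the renewal system can be chosen to be a mixing $2$-step shift of finite type generated by words of length at most $5$. Two steps are necessary, because a $1$-step renewal system is flow equivalent to a full shift. The proof builds highly ambiguous lists that generate all long strings over a subalphabet subject to constraints at the two ends only, computes the Bowen--Franks invariant in terms of these constraints, and applies Franks' classification theorem.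
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal A$ be a finite alphabet, $\mathcal A^*$ the set of finite words over $\mathcal A$, and $\sigma(x)_i=x_{i+1}$ the shift map on $\mathcal A^{\mathbb Z}$, which carries the product of the discrete topologies. A \emph{shift space} is a nonempty closed $\sigma$-invariant subset $X\subset\mathcal A^{\mathbb Z}$, and a word \emph{occurs in $X$} if it occurs in some point of $X$. The shift space $X$ is
\begin{itemize}
\item a \emph{shift of finite type} (SFT) if it is the set of all sequences avoiding some finite set of words, and an \emph{$M$-step} SFT if these forbidden words can be taken of length $M+1$;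
\item \emph{irreducible} if for all words $u,w$ occurring in $X$ there is a word $v$ such that $uvw$ occurs in $X$, and \emph{mixing} if such a $v$ exists with every sufficiently large length.
\end{itemize}
Let $L\subset\mathcal A^*$ be a finite nonempty list of nonempty words. The \emph{renewal system} $X(L)$ is the set of all biinfinite sequences that can be written as a concatenation $\cdots w_{-1}w_0w_1\cdots$ with all $w_i\in L$. An SFT is described by what is forbidden, a renewal system by what it is built from, and the two descriptions overlap. The list $\{0,01\}$ generates the SFT that forbids $11$, and $\{1,00,000\}$ generates the SFT that forbids $101$. On the other hand, $10^n1$ occurs in $X(\{1,00\})$ exactly when $n$ is even, which no finite set of forbidden words can detect. A renewal system that is an SFT is a \emph{renewal system of finite type}. Renewal systems are always irreducible (Lemma~\ref{lem:renewal}), so one may ask how much of the class of irreducible SFTs they exhaust. Adler asked whether every irreducible SFT is conjugate to a renewal system.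

We consider the same question for a coarser equivalence. Let $T$ be a homeomorphism of a compact metric space $X$. Its \emph{suspension} $SX$ is the quotient of $X\times\mathbb R$ by the relation generated by $(x,t+1)\sim(Tx,t)$, with the flow $\varphi_s[x,t]=[x,t+s]$. Two such systems $X,Y$ are \emph{flow equivalent} if there is a homeomorphism $h\colon SX\to SY$ that maps flow orbits onto flow orbits and preserves the direction of the flow; that is, for each $p\in SX$ there is an increasing homeomorphism $\tau_p$ of $\mathbb R$ with $\tau_p(0)=0$ and $h(\varphi_tp)=\varphi_{\tau_p(t)}h(p)$. Conjugate systems are flow equivalent; flow equivalence forgets, in addition, how long each step takes. The following question is posed, and left open, in \cite{Johansen}.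

\medskip
\noindent\textbf{Question.} \emph{Is every irreducible shift of finite type flow equivalent to a renewal system?}
\medskip

Flow equivalence of irreducible SFTs has a complete invariant, which turns the question into arithmetic. For a finite directed graph with adjacency matrix $A$ (the entry $A_{uv}$ is the number of edges from $u$ to $v$), the \emph{edge shift} $X_A$ is the SFT of biinfinite paths, written as sequences of edges. The matrix $A$ is \emph{irreducible} if the graph is strongly connected; then $X_A$, if nonempty, is irreducible. Every irreducible SFT is conjugate to $X_A$ for some irreducible $A$. If $A$ has size $n\times n$, the \emph{Bowen--Franks group} is $\operatorname{BF}(A)=\mathbb Z^n/(I-A)\mathbb Z^n$, and the \emph{Bowen--Franks invariant} is the pair consisting of $\operatorname{BF}(A)$ and the sign $+$, $-$ or $0$ of $\det(I-A)$.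

\begin{theorem}[Franks \cite{Franks}]\label{thm:franks}
Let $A,A'$ be irreducible nonnegative integer matrices such that neither $X_A$ nor $X_{A'}$ is a single periodic orbit. Then $X_A$ and $X_{A'}$ are flow equivalent if and only if $\operatorname{BF}(A)\cong\operatorname{BF}(A')$ and $\det(I-A)$ and $\det(I-A')$ have the same sign.
\end{theorem}

To answer the question positively it therefore suffices to realize every value of the invariant on a renewal system of finite type. The simplest cases point the other way. The full shift on $\ell$ letters is the renewal system generated by its letters; here $A=(\ell)$, the group $\mathbb Z/(\ell-1)$ is cyclic, and $\det(I-A)=1-\ell\le0$. We shall see that nothing else arises when every point of $X(L)$ factors uniquely into words of $L$ (Section~\ref{sec:tools}), or when $X(L)$ is a $1$-step SFT (Section~\ref{sec:onestep}). One might guess that a renewal system, in which every orbit keeps returning to one and the same state ``between two words'', always resembles a full shift, and that positive determinants and noncyclic groups are out of reach. This guess is wrong.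

\begin{theorem}\label{thm:A}
Let $Y$ be an irreducible SFT. Then $Y$ is flow equivalent to a renewal system $X(L)$ of finite type. If $Y$ is not a single periodic orbit, then $L$ can be chosen so that all words of $L$ have length at most $5$ and $X(L)$ is a mixing $2$-step SFT. Consequently, the Bowen--Franks invariant takes on renewal systems of finite type exactly the values that it takes on irreducible SFTs: all pairs $(G,\pm)$ with $G$ finite abelian, and all pairs $(G,0)$ with $G$ infinite, finitely generated and abelian.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item A renewal system that is a $1$-step SFT is flow equivalent to a full shift, hence has $\operatorname{BF}\cong\mathbb Z/(\ell-1)$ and $\det(I-A)=1-\ell$ for some $\ell\ge1$. All full shifts occur. So ``$2$-step'' in Theorem~\ref{thm:A} cannot be replaced by ``$1$-step''.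
\item An SFT is flow equivalent to a renewal system if and only if it is irreducible.
\end{enumerate}
\end{theorem}

The way around the guess is to make factorization extremely ambiguous. In $X(\{1,00,000\})$ the words $00$ and $000$ generate every run of zeros of length at least $2$, and inside a long run the word boundaries leave no trace. We do the same with a larger alphabet $B$ in place of the letter $0$: we take a list $K\subset B^*$ so rich that every biinfinite sequence over $B$ is a concatenation, while a run of letters of $B$ still obeys constraints where it begins and where it ends. The renewal system then contains the full shift on $B$ as an independent component, entered and left through gates whose sizes we control. Each such \emph{block} contributes a $2\times2$ matrix to $I-A$, and the constraints can be tuned so that it contributes a prescribed cyclic summand to the group.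

Blocks are introduced in Section~\ref{sec:blocks}, and Section~\ref{sec:example} produces a positive determinant by hand from one block with six letters. Sections~\ref{sec:systems} and~\ref{sec:invariant} treat several blocks and compute the invariant, Section~\ref{sec:choice} chooses the blocks, and Section~\ref{sec:proof} assembles the proofs.

\section{Return maps, irreducibility and cokernels}\label{sec:tools}

All explicit flow equivalences in this paper come from one lemma.

\begin{lemma}[First return]\label{lem:return}
Let $X$ be a shift space and $U\subset X$ a clopen set. Suppose that there is an $N$ such that every $x\in X$ has $\sigma^ix\in U$ for some $1\le i\le N$. For $x\in U$ let $\rho(x)$ be the least such $i$, and let $\sigma_U(x)=\sigma^{\rho(x)}x$. Then $\sigma_U$ is a homeomorphism of $U$, and $(U,\sigma_U)$ is flow equivalent to $(X,\sigma)$.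
\end{lemma}

\begin{proof}
Since $U$ is clopen and $\rho\le N$, the function $\rho$ is locally constant, so $\sigma_U$ is continuous. The hypothesis applied to $\sigma^{-N-1}x$ shows that it also holds for $\sigma^{-1}$, and the return map of $\sigma^{-1}$ is a continuous inverse of $\sigma_U$. Define $h\colon SU\to SX$ by $h[x,t]=[x,t\rho(x)]$ for $x\in U$ and $0\le t\le1$. This is well defined, since $[x,1]=[\sigma_Ux,0]$ in $SU$ and $[x,\rho(x)]=[\sigma_Ux,0]$ in $SX$, and it is continuous. Flowing backward to the last visit to $U\times\{0\}$ writes each point of $SX$ uniquely as $[x,s]$ with $x\in U$ and $0\le s<\rho(x)$, so $h$ is a bijection, and a homeomorphism by compactness. Along each orbit it changes time piecewise linearly with slopes between $1$ and $N$.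
\end{proof}

\begin{lemma}\label{lem:renewal}
A renewal system $X(L)$ is an irreducible shift space. If every point of $X(L)$ factors into words of $L$ in only one way, then $X(L)$ is flow equivalent to the full shift on $|L|$ letters.
\end{lemma}

\begin{proof}
Let $G_L$ be the graph with a central vertex and, for each $w\in L$, a cycle of length $|w|$ through it whose edges are labeled by the letters of $w$; the cycles share only the central vertex. Biinfinite paths in $G_L$ correspond to points of $X(L)$ together with a factorization. So $X(L)$ is the image of the edge shift of $G_L$ under the continuous, shift-commuting label map, hence compact and invariant. If $u,w$ occur in $X(L)$, they extend to finite concatenations $u'uu''$ and $w'ww''$ of words of $L$, and $uu''w'w$ occurs in the periodic point $(u'uu''w'ww'')^\infty\in X(L)$. If factorizations are unique, the label map is a conjugacy, and the return map to the set of paths whose zeroth edge starts at the central vertex is the full shift on $L$. Lemma~\ref{lem:return} applies.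
\end{proof}

Irreducibility is defined through words, which a flow equivalence does not see. We translate it into a property of forward orbits, which it does see.

\begin{lemma}\label{lem:irred}
If two shift spaces are flow equivalent and one of them is irreducible, then so is the other. The same holds for the property of being a single periodic orbit.
\end{lemma}

\begin{proof}
For $x\in X$ let $\omega(x)$ be the set of limits of sequences $\sigma^{n_k}x$ with $n_k\to\infty$. Then $\omega(x)=X$ if and only if every word occurring in $X$ occurs in $x$ at arbitrarily large positions. We claim that $X$ is irreducible if and only if $\omega(x)=X$ for some $x\in X$. If $\omega(x)=X$ and $u,w$ occur in $X$, then $w$ occurs in $x$ to the right of some occurrence of $u$, and $v$ is the word in between. Conversely, let $X$ be irreducible, and let $w_1,w_2,\dots$ list every word occurring in $X$ infinitely often. Put $u_1=w_1$ and choose $v_k$ such that $u_{k+1}=u_kv_kw_{k+1}$ occurs in $X$. The sets of points of $X$ that show $u_k$ starting at position $0$ are nonempty, compact and decreasing, and a point $x$ of their intersection has $\omega(x)=X$.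

For $p\in SX$ let $\omega(p)$ be the set of limits of sequences $\varphi_{t_k}p$ with $t_k\to\infty$. For $p=[x,s]$ we have $\omega(p)=\{[z,t]:z\in\omega(x),\ t\in\mathbb R\}$. Indeed, $[z,t]=\lim\varphi_{n_k+t-s}p$ if $\sigma^{n_k}x\to z$. Conversely, write $s+t_k=n_k+r_k$ with $n_k\in\mathbb Z$ and $0\le r_k<1$, and pass to a subsequence along which $\sigma^{n_k}x$ and $r_k$ converge. Since $\omega(x)$ is invariant under $\sigma$ and $\sigma^{-1}$, we get $\omega(p)=SX$ if and only if $\omega(x)=X$. A flow equivalence $h$ satisfies $h(\omega(p))=\omega(h(p))$, because $t_k\to\infty$ if and only if $\tau_p(t_k)\to\infty$. This proves the first statement.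

A shift space is a single periodic orbit if and only if its suspension is a single flow orbit with $\varphi_Tp=p$ for some $T>0$. Then the image is a single flow orbit, and $\varphi_{\tau_p(T)}h(p)=h(p)$ with $\tau_p(T)>0$.
\end{proof}

Finally we recall how to compute with $I-A$. For a square integer matrix $Q$ there are integer matrices $V,W$ of determinant $\pm1$ such that $VQW$ is diagonal with entries $\delta_i\ge0$ (Smith normal form). Thus the cokernel of $Q$ is $\bigoplus_i\mathbb Z/\delta_i$, and $|\det Q|=\prod_i\delta_i$. Three consequences will be used.
\begin{itemize}
\item[(S1)] $\operatorname{BF}(A)$ is infinite exactly when $\det(I-A)=0$, and otherwise has order $|\det(I-A)|$. In particular the invariant determines the number $\det(I-A)$.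
\item[(S2)] $Q$ and its transpose have isomorphic cokernels. So $\operatorname{BF}(A)$ is the abelian group generated by the vertices of the graph, with the rows of $I-A$ as relations.
\item[(S3)] Adding an integer multiple of one row to another changes neither the determinant nor the group in (S2).
\end{itemize}
The \emph{Bowen--Franks invariant of an irreducible SFT} $Y$ is that of any irreducible $A$ with $X_A$ conjugate to $Y$. It is well defined and unchanged under flow equivalence. If $Y$ is not a single periodic orbit, this is Theorem~\ref{thm:franks} together with Lemma~\ref{lem:irred}. If it is, then $A$ is a cyclic permutation matrix, the relations identify all vertices, and the invariant is $(\mathbb Z,0)$.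

\section{One-step renewal systems}\label{sec:onestep}

A $1$-step renewal system may have ambiguous factorizations, but the ambiguity can be removed by changing the list: one cuts wherever a cut is conceivable.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $X=X(L)$ be a $1$-step SFT. Let $S$ and $E$ be the sets of first and of last letters of words of $L$, and let $N=\max_{w\in L}|w|$. Each word $es$ with $e\in E$, $s\in S$ occurs in $X$. The set $U=\{x\in X:x_{-1}\in E,\ x_0\in S\}$ is clopen. If $x\in X$ is factored into words of $L$ and a word starts at position $i$, then $\sigma^ix\in U$; so the hypothesis of Lemma~\ref{lem:return} holds with this $N$.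

Let $R$ be the finite set of words $x_0\cdots x_{\rho(x)-1}$ with $x\in U$. A word of $R$ occurs in $X$, starts with a letter of $S$, ends with a letter of $E$, and has no subword $es$ with $e\in E$, $s\in S$. Sending $x\in U$ to the sequence of words of $R$ read between its consecutive visits to $U$ gives a continuous injection $U\to R^{\mathbb Z}$ that carries $\sigma_U$ to the shift. It is onto. In a biinfinite concatenation $x$ of words of $R$, every two-letter subword lies inside a word of $R$ or has the form $es$, so it occurs in $X$ and is not forbidden. Since $X$ is $1$-step, $x\in X$; this is the only use of the hypothesis. The visits of $x$ to $U$ happen exactly at the boundaries between the words of $R$, so $x$ is sent to the given sequence.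

Hence $X$ is flow equivalent to the full shift on $\ell=|R|$ letters, and its invariant is that of $A=(\ell)$. By (S1) this also gives $\det(I-A)=1-\ell$ for every irreducible $A$ presenting $X$. The full $\ell$-shift is $X(L)$ for the list $L$ of its letters. Finally, the irreducible matrix $\left(\begin{smallmatrix}2&1\\1&3\end{smallmatrix}\right)$ has $\det(I-A)=2-1=1>0$, so its edge shift is flow equivalent to no $1$-step renewal system.
\end{proof}

The last matrix shows where a positive sign comes from: two vertices with many loops give two negative diagonal entries of $I-A$, and the connections between them are too few to spoil the sign of the product. We have to build a second vertex with loops inside a renewal system.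

\section{Blocks}\label{sec:blocks}

We want a finite list $K\subset B^*$ such that the concatenations of words of $K$ are arbitrary in the middle and constrained at the two ends. If $K$ contained all letters of $B$, there would be no constraint at all, so we exclude words of length $1$. The next simplest constraint concerns the first two and the last two letters.

\begin{definition}\label{def:block}
A \emph{block} is an alphabet $B$ with $m=n+1\ge2$ letters, together with pairwise disjoint subsets $B_1,Z,B_2\subset B$ and sets of two-letter words $P\subset B_1\times Z$ and $P'\subset Z\times B_2$. A sequence over $B$ indexed by an interval $I\subset\mathbb Z$ with at least two elements is \emph{admissible} if its first two letters do not form a word of $P$ (in case $I$ has a least element) and its last two letters do not form a word of $P'$ (in case $I$ has a greatest element). Let $\mathcal M$ be the set of finite admissible words, and $K=\{w\in\mathcal M:|w|\le5\}$.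
\end{definition}

Every biinfinite sequence over $B$ is admissible. Our running example is the block $H$ with
\[
B=\{1,\dots,6\},\quad B_1=\{1,2\},\quad Z=\{3,4\},\quad B_2=\{5,6\},\quad P=B_1\times Z,\quad P'=Z\times B_2 .
\]
The difficulty is finiteness: $\mathcal M$ is infinite, and long admissible words must be cut into short admissible pieces. Let $x$ be a sequence over $B$ indexed by $I$, and let $j-1,\dots,j+2\in I$. The \emph{cut at $j$} is the gap between $x_j$ and $x_{j+1}$. It is \emph{left-bad} if $x_{j-1}x_j\in P'$, \emph{right-bad} if $x_{j+1}x_{j+2}\in P$, and \emph{good} if it is neither. A good cut creates a permitted end on its left and a permitted beginning on its right.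

\begin{lemma}[Cutting lemma]\label{lem:cut}
Let $x$ be a sequence over a block $B$, indexed by an interval $I$.
\begin{enumerate}
\item[(a)] If $j-1,\dots,j+4\in I$, then one of the cuts at $j,j+1,j+2$ is good.
\item[(b)] The sequence $x$ is a concatenation of words of $K$ if and only if it is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that the cut at $i\in\{j,j+1\}$ is right-bad. Then $x_{i+1}\in B_1$ and $x_{i+2}\in Z$. The cut at $i+1$ is not left-bad, since that needs $x_{i+1}\in B_2$, and it is not right-bad, since that needs $x_{i+2}\in B_1$. So it is good. It remains to exclude that the cuts at $j$ and $j+1$ are both left-bad. The first requires $x_j\in B_2$, the second $x_j\in Z$, and these sets are disjoint.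

(b) A concatenation of words of $K$ has the first two letters of its first word and the last two letters of its last word, where these exist, so it is admissible. For the converse there are four cases.

\emph{Finite.} A word of $\mathcal M$ of length at most $5$ is in $K$. If $x_1\cdots x_\ell\in\mathcal M$ with $\ell\ge6$, part (a) with $j=2$ gives a good cut $i\in\{2,3,4\}$. Then $x_1\cdots x_i$ and $x_{i+1}\cdots x_\ell$ have length at least $2$ and lie in $\mathcal M$. Induct on $\ell$.

\emph{Right-infinite,} $x_1x_2\cdots$. Choose a good cut in $\{2,3,4\}$, and after a good cut $i$ choose the next one in $\{i+2,i+3,i+4\}$. Each piece has length $2$, $3$ or $4$, begins with a pair not in $P$ and ends with a pair not in $P'$, so it lies in $K$.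

\emph{Left-infinite,} $\cdots x_{-1}x_0$. Choose a good cut in $\{-4,-3,-2\}$, and after a good cut $i$ choose the next one in $\{i-4,i-3,i-2\}$. The pieces lie in $K$ for the same reason.

\emph{Biinfinite.} A good cut splits $x$ into an admissible left-infinite and an admissible right-infinite sequence.
\end{proof}

\begin{remark}\label{rem:cut}
The disjointness of $B_1,Z,B_2$ is what prevents long stretches of bad cuts. Without it the lemma fails: for $B=\{a,b\}$, $P=\{bb\}$, $P'=\varnothing$, the admissible words $ab^n$ cannot be cut at all, since the second piece would begin with $bb$. In the block $H$, both cuts of the admissible word $35613$ are bad ($35\in P'$ and $13\in P$), so words of length $5$ are needed in $K$.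
\end{remark}

\section{A positive determinant by hand}\label{sec:example}

Take the block $H$ and a set $C$ of $q\ge1$ further letters, and let $L=C\cup K$. In a concatenation of words of $L$, each maximal run of letters of $B$ is a concatenation of words of $K$. By Lemma~\ref{lem:cut}(b), $X(L)$ consists exactly of the sequences over $C\cup B$ whose maximal $B$-runs are admissible: a run has length at least $2$, does not begin with $13,14,23,24$ and does not end with $35,36,45,46$.

The factorization into words of $L$ is far from unique, so the graph $G_L$ is useless. We read the runs in a canonical way instead. An admissible word of length at least $4$ splits uniquely as an \emph{entry} (its first two letters, $36-4=32$ choices), an arbitrary middle, and an \emph{exit} (its last two letters, $32$ choices). In a word of length $2$ or $3$, entry and exit overlap, so we read it in one piece; there are $36-8=28$ such words of length $2$ and $216-24-24+8=176$ of length $3$, in total $204$. Three states suffice: $y$ (a letter of $C$ has just been read), $s$ (inside a long run) and $h$ (a run has just ended, so the next letter is in $C$). This gives the graph of Figure~\ref{fig:H}. Lemma~\ref{lem:graph} below proves,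 for any number of blocks, that $X(L)$ is flow equivalent to the edge shift of this graph.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[draw,circle] (y) at (0,0) {$y$};
\node[draw,circle] (s) at (4.4,0) {$s$};
\node[draw,circle] (h) at (2.2,-2) {$h$};
\path[->] (y) edge[loop left] node {$q$} (y);
\path[->] (s) edge[loop right] node {$6$} (s);
\path[->] (y) edge node[above] {$32$} (s);
\path[->] (s) edge node[below right] {$32$} (h);
\path[->] (y) edge[bend left=18] node[right] {$204$} (h);
\path[->] (h) edge[bend left=18] node[below left] {$q$} (y);
\end{tikzpicture}
\caption{A graph whose edge shift is flow equivalent to the renewal system built from the six-letter block $H$ and $q$ further letters. Numbers are edge multiplicities. Edges into $y$ read one of the further letters; $y\to h$ reads a run of block letters of length $2$ or $3$; a longer run is read along $y\to s$, loops at $s$, and $s\to h$.}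
\label{fig:H}
\end{figure}

In the order $y,h,s$,
\[
I-A=\begin{pmatrix}1-q&-204&-32\\-q&1&0\\0&-32&-5\end{pmatrix},
\]
and expansion along the first row gives
\[
\det(I-A)=-5(1-q)+204\cdot5q-32\cdot32\,q=-5+(5\cdot205-32\cdot32)\,q=q-5 .
\]
For $q\ge6$ the determinant is positive. To find the group, subtract the first row from the second. The relations become $h=qy$, $\ y=205h+32s$ and $32h+5s=0$. Since $205\cdot5-32\cdot32=1$, the elements $\eta=205h+32s$ and $\zeta=32h+5s$ form a basis of $\mathbb Zh\oplus\mathbb Zs$, and $h=5\eta-32\zeta$. The relations now read $y=\eta$, $\zeta=0$, $5\eta=q\eta$. Hence $\operatorname{BF}(A)\cong\mathbb Z/(q-5)$. With $q=6$ we obtain, on twelve letters, a renewal system with trivial group and positive determinant.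

The decisive number is the coefficient $5\cdot205-32\cdot32=1$ of $q$: short runs count positively, entry--exit pairs negatively. With $P=P'=\varnothing$ on the same six letters it would be $5\cdot253-36\cdot36=-31$, and the determinant $-5-31q$ would be negative for every $q$. The constraints $P,P'$ serve to tune this coefficient, and $q$ then tunes the sign. To obtain groups with many generators we use many blocks.

\section{Systems with several blocks}\label{sec:systems}

For a block we fix the notation
\[
e=m^2-|P|,\qquad f=m^2-|P'|,\qquad r=|\mathcal M\cap B^2|+|\mathcal M\cap B^3|
\]
for the numbers of entries, exits and short admissible words. Take $k\ge1$ blocks with pairwise disjoint alphabets $B^{(1)},\dots,B^{(k)}$, with all data indexed by $j$, and a set $C$ of $q\ge0$ further letters, called \emph{free letters}. Assume $k+q\ge2$ and put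
\[
L=C\cup K_1\cup\dots\cup K_k .
\]
A \emph{$j$-run} of a sequence is a maximal stretch of consecutive letters from $B^{(j)}$.

\begin{lemma}\label{lem:sft}
$X(L)$ is the set of sequences over $C\cup\bigcup_jB^{(j)}$ in which every $j$-run is admissible for the $j$th block, for all $j$. It is the $2$-step SFT obtained by forbidding, for all $j$ and all letters $a,a'\notin B^{(j)}$, the words
\[
aba'\ \ (b\in B^{(j)}),\qquad abb'\ \ (bb'\in P_j),\qquad bb'a\ \ (bb'\in P_j').
\]
Moreover $X(L)$ is mixing.
\end{lemma}

\begin{proof}
Each word of $L$ is a free letter or uses letters of one block only. So a sequence lies in $X(L)$ if and only if each $j$-run is a concatenation of words of $K_j$, which by Lemma~\ref{lem:cut}(b) means that it is admissible. A word $aba'$ occurs exactly when some $j$-run has length $1$; a word $abb'$ occurs exactly when some $j$-run bounded on the left begins with a pair in $P_j$; a word $bb'a$ occurs exactly when some $j$-run bounded on the right ends with a pair in $P'_j$. This proves the second statement.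

Let $b\in B^{(1)}$. The word $bb$ is in neither $P_1$ nor $P_1'$, because the two letters of such a pair lie in disjoint sets. So $b^i\in\mathcal M_1$ is a concatenation of words of $K_1$ for every $i\ge2$. If $u,w$ occur in $X(L)$ and $u'uu''$, $w'ww''$ are concatenations of words of $L$, then $u\,u''b^iw'\,w$ occurs in $X(L)$ for all $i\ge2$.
\end{proof}

We now generalize Figure~\ref{fig:H}. The new feature is that a $j$-run may be followed directly by an $i$-run with $i\ne j$, so the state after a run must remember which block has just ended. Let $\Gamma$ have vertices $h_1,\dots,h_k$, $s_1,\dots,s_k$ and $y$, where $y$ is omitted if $q=0$, and the following edges, labeled by words: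
\begin{itemize}
\item from $y$ and from every $h_i$ to $y$: $q$ edges, labeled by the free letters;
\item from $y$ and from every $h_i$ with $i\ne j$ to $h_j$: $r_j$ edges, labeled by the words of $\mathcal M_j$ of length $2$ or $3$;
\item from $y$ and from every $h_i$ with $i\ne j$ to $s_j$: $e_j$ edges, labeled by the two-letter words over $B^{(j)}$ not in $P_j$;
\item from $s_j$ to $s_j$: $m_j$ loops, labeled by the letters of $B^{(j)}$;
\item from $s_j$ to $h_j$: $f_j$ edges, labeled by the two-letter words over $B^{(j)}$ not in $P_j'$.
\end{itemize}
The graph $\Gamma$ is strongly connected. Indeed $e_j,f_j\ge1$ (use the word $bb$). If $q\ge1$, all vertices lie on the cycles $y\to s_j\to h_j\to y$. If $q=0$, then $k\ge2$, and the cycles $h_i\to s_j\to h_j\to s_i\to h_i$ with $i\ne j$ connect all vertices. This is where $k+q\ge2$ is needed: for $k=1$, $q=0$ no edge leaves $h_1$, and $X(L)$ is just the full shift on $B^{(1)}$. Let $A$ be the adjacency matrix of $\Gamma$.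

\begin{lemma}\label{lem:graph}
$X(L)$ is flow equivalent to $X_A$, and $X_A$ is not a single periodic orbit.
\end{lemma}

\begin{proof}
The vertex $s_1$ carries $m_1\ge2$ loops, which gives the last claim. Let $\hat\Gamma$ be obtained from $\Gamma$ by replacing each edge whose label has length $\ell$ by a path of $\ell$ edges, through new vertices, carrying the letters of the label. In the edge shift $X_{\hat\Gamma}$, the paths whose zeroth edge starts at a vertex of $\Gamma$ form a clopen set with return times at most $3$, and the return system is $X_A$. By Lemma~\ref{lem:return} it suffices to show that the label map is a bijection from $X_{\hat\Gamma}$ onto $X(L)$; being continuous and shift-commuting on a compact space, it is then a conjugacy.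

Call an edge of $\Gamma$ a \emph{$j$-edge} if its label is a word over $B^{(j)}$. A $j$-edge starts at $s_j$, at $y$ or at some $h_i$ with $i\ne j$, and it ends at $s_j$ or at $h_j$. All edges entering or leaving $s_j$ are $j$-edges; no $j$-edge leaves $h_j$; no $j$-edge enters $y$ or $h_i$ with $i\ne j$. Consider a maximal stretch of consecutive $j$-edges in a biinfinite path. All its inner vertices equal $s_j$; its initial vertex, if any, is $y$ or some $h_i$ with $i\neq j$; its terminal vertex, if any, is $h_j$. So it has one of five forms:
\begin{enumerate}
\item[(i)] one edge into $h_j$, spelling a word of $\mathcal M_j$ of length $2$ or $3$;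
\item[(ii)] an edge into $s_j$, finitely many loops, and an edge $s_j\to h_j$, spelling a word of $\mathcal M_j$ of length at least $4$;
\item[(iii)] infinitely many loops followed by an edge $s_j\to h_j$, spelling an admissible left-infinite sequence;
\item[(iv)] an edge into $s_j$ followed by infinitely many loops, spelling an admissible right-infinite sequence;
\item[(v)] loops only, spelling a biinfinite sequence over $B^{(j)}$.
\end{enumerate}
These stretches spell the $j$-runs of the label sequence, so the labels lie in $X(L)$ by Lemma~\ref{lem:sft}.

Conversely, let $x\in X(L)$. The length of a $j$-run determines the form (i)--(v). Once the initial vertex is given, where there is one, the run is spelled by exactly one stretch of that form: the first two letters determine the edge into $s_j$, the last two the edge out of $s_j$, and the remaining letters the loops. In the same way a free letter is spelled by exactly one edge from each given vertex $y$ or $h_i$. The initial vertex is forced by the preceding letter of $x$: it is $y$ if that letter is free and $h_i$ if it lies in $B^{(i)}$, because edges with free labels end at $y$ and $i$-stretches end at $h_i$. This forced vertex is a permitted one, since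 the letter preceding a $j$-run is not in $B^{(j)}$. So exactly one path in $\hat\Gamma$ has label $x$.
\end{proof}

\section{The Bowen--Franks invariant of the graph}\label{sec:invariant}

To treat $q=0$ and $q\ge1$ together, we keep the vertex $y$ also when $q=0$, with the outgoing edges listed above and no incoming edges. Then the $y$-column of the enlarged matrix $I-A$ has the single nonzero entry $1$, on the diagonal, so the determinant is unchanged. The group of (S2) is unchanged as well, since $y$ appears only in its own row, which expresses $y$ through the other generators.

The rows of $I-A$, written as combinations of vertices, are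
\[
\begin{aligned}
R_y&=(1-q)y-\sum_j(r_jh_j+e_js_j),\\
R_{h_i}&=-qy+h_i-\sum_{j\ne i}(r_jh_j+e_js_j),\\
R_{s_i}&=-f_ih_i-n_is_i .
\end{aligned}
\]
The vertices $y$ and $h_i$ have the same outgoing edges, except for those into the $i$th block. So the difference $R'_{h_i}=R_{h_i}-R_y=-y+(1+r_i)h_i+e_is_i$ involves only $y$ and the $i$th block. Replace each $R_{h_i}$ by $R'_{h_i}$, and then $R_y$ by
\[
R'_y=R_y+\sum_iR'_{h_i}=(1-q-k)y+\sum_ih_i .
\]
By (S3), $\operatorname{BF}(A)$ is generated by $y,h_i,s_i$ with the relations
\begin{equation}\label{eq:rel}
y=(1+r_i)h_i+e_is_i,\qquad f_ih_i+n_is_i=0\quad(1\le i\le k),\qquad \sum_ih_i=(k+q-1)y .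
\end{equation}
The blocks now interact only through $y$ and through the last relation. Each block enters through the matrix
\[
Q=\begin{pmatrix}1+r&e\\-f&-n\end{pmatrix},\qquad \det Q=-\Delta,\qquad\text{where}\quad \Delta=n(1+r)-ef .
\]
For the block $H$, $\Delta$ is the coefficient $5\cdot205-32\cdot32=1$ of Section~\ref{sec:example}.

\begin{lemma}\label{lem:det}
If $\Delta_i\ne0$ for all $i$, then
\begin{equation}\label{eq:det}
\det(I-A)=(-1)^k\prod_i\Delta_i\cdot\Bigl(1-q-k+\sum_i\frac{n_i}{\Delta_i}\Bigr).
\end{equation}
\end{lemma}

\begin{proof}
In the order $y,h_1,s_1,\dots,h_k,s_k$, the matrix with rows $R'_y,R'_{h_i},R_{s_i}$ is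
\[
\begin{pmatrix}1-q-k&\xi^{\mathsf T}\\-\xi&D\end{pmatrix},\qquad \xi=(1,0,\dots,1,0)^{\mathsf T},
\]
where $D$ is block diagonal with blocks $Q_1,\dots,Q_k$. Clearing $\xi^{\mathsf T}$ with rational multiples of the lower rows (Schur complement) gives the determinant $\det D\cdot(1-q-k+\xi^{\mathsf T}D^{-1}\xi)$. Here $\det D=\prod_i(-\Delta_i)$, and $\xi^{\mathsf T}D^{-1}\xi$ is the sum of the upper left entries $(-n_i)/(-\Delta_i)$ of the matrices $Q_i^{-1}$.
\end{proof}

To see the group, we change generators inside each block so that the relation $fh+ns=0$ becomes a multiple of a basis element. Put
\[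
g=\gcd(f,n),\qquad f=gf',\qquad n=g\mu ,
\]
which makes sense since $n\ge1$, and choose $\alpha,\beta\in\mathbb Z$ with $\alpha f'+\beta\mu=1$. Let $t=f'h+\mu s$ and $u=\beta h-\alpha s$. Then $\alpha t+\mu u=h$ and $\beta t-f'u=s$, so $t,u$ is a basis of $\mathbb Zh\oplus\mathbb Zs$. We have $fh+ns=gt$ and
\[
(1+r)h+es=\kappa t+\bigl((1+r)\mu-ef'\bigr)u=\kappa t+\frac{\Delta}{g}u,\qquad \kappa=(1+r)\alpha+e\beta .
\]
Substituting in \eqref{eq:rel} proves the following.

\begin{lemma}\label{lem:group}
$\operatorname{BF}(A)$ is generated by $y,t_i,u_i$ with the relations
\begin{equation}\label{eq:rel2}
g_it_i=0,\qquad y=\kappa_it_i+\frac{\Delta_i}{g_i}u_i\quad(1\le i\le k),\qquad \sum_i(\alpha_it_i+\mu_iu_i)=(k+q-1)y .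
\end{equation}
\end{lemma}

Two kinds of block make \eqref{eq:rel2} transparent. If $\Delta=g=d$, then $u$ can be eliminated and the block leaves a generator $t$ with $dt=0$. If $\Delta=0$ and $g=1$, then $t=0$, $y=0$, and the block leaves a generator $u$ that appears only in the last relation. To construct such blocks we express $\Delta$ and $g$ through $P$ and $P'$. Put
\[
p=|P|,\qquad p'=|P'|,\qquad \gamma=\#\{abc\in B^3:\ ab\in P,\ bc\in P'\}.
\]

\begin{lemma}\label{lem:Delta}
For every block,
\begin{equation}\label{eq:Delta}
\Delta=n(\gamma-m)-(p-1)(p'-1),\qquad g=\gcd(p'-1,n).
\end{equation}
\end{lemma}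

\begin{proof}
Since $m\equiv1\pmod n$, we have $f=m^2-p'\equiv1-p'\pmod n$, which gives $g$. For $\Delta$, compute the generating function $W(\theta)=1+\sum_{w\in\mathcal M}\theta^{|w|}$ in two ways. Let $r_2,r_3$ be the numbers of words of $\mathcal M$ of length $2,3$. Splitting longer words into entry, middle and exit gives
\[
W(\theta)=1+r_2\theta^2+r_3\theta^3+\frac{ef\,\theta^4}{1-m\theta}.
\]
Alternatively, start from all words, remove those of length $1$, those beginning with a pair in $P$ and those ending with a pair in $P'$, and add back those doing both. No word of length $2$ does both, as $P\cap P'=\varnothing$; there are $\gamma$ such words of length $3$ and $pp'm^{\ell-4}$ of length $\ell\ge4$. Hence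
\[
W(\theta)=\frac1{1-m\theta}-m\theta-\frac{(p+p')\theta^2}{1-m\theta}+\gamma\theta^3+\frac{pp'\theta^4}{1-m\theta}.
\]
The two rational functions have the same power series, so they are equal, and we may put $\theta=1$, where $1-m=-n\ne0$. Multiplying by $n$, the first gives $n(1+r)-ef=\Delta$ and the second gives $-1-nm+p+p'+n\gamma-pp'$.
\end{proof}

The overlaps of $P$ with $P'$ are counted with the large weight $n$; this is why $P$ and $P'$ share the set $Z$.

\begin{remark}\label{rem:six}
For one block with $\Delta\neq0$, \eqref{eq:det} reads $\det(I-A)=q\Delta-n$, so a positive determinant needs $\Delta>0$. This forces $m\ge6$, and in this sense $H$ is the smallest example. Indeed, let $m\le5$. Then $\gamma\le|B_1||Z||B_2|\le(m/3)^3<m$, so $\Delta<0$ if $p,p'\ge1$. If $p=0$, then $\gamma=0$ and $\Delta=p'-1-nm<0$ because $p'\le m^2/4\le nm$; the case $p'=0$ is symmetric.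
\end{remark}

\section{Realizing all groups and signs}\label{sec:choice}

We need blocks in which $p$, $p'$ and $\gamma$ can be adjusted independently. For integers $n\ge1$ and $a,a',b\ge0$ with
\begin{equation}\label{eq:size}
\max(a,a')+b+2\le n+1
\end{equation}
define a block $\langle n;a,a',b\rangle$ on $m=n+1$ letters as follows: $Z=\{z,z'\}$, $|B_1|=\max(a,a')$, $|B_2|=b$; the set $P$ consists of $a$ pairs in $B_1\times\{z\}$ and $a'$ pairs in $B_1\times\{z'\}$; and $P'=\{z\}\times B_2$. Condition \eqref{eq:size} says that $B_1,Z,B_2$ fit disjointly into $B$. Then
\[
p=a+a',\qquad p'=b,\qquad \gamma=ab .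
\]
The letter $z'$ lets us increase $p$ without changing $\gamma$.

\subsection*{Torsion blocks: $\Delta=g=d$}
By \eqref{eq:Delta}, the choice $b=d+1$ and $n=d\mu$ gives $g=d$. Choosing $\gamma=m+1$ gives $\Delta=d\mu-(p-1)d$, which equals $d$ when $p=\mu$. The condition $\gamma=m+1$ reads $a(d+1)=d\mu+2$. It is solved by $a=\nu d+2$, $\mu=\nu d+\nu+2$, and then $a'=\mu-a=\nu$. Condition \eqref{eq:size} becomes $\nu d+d+5\le\nu d^2+\nu d+2d+1$, that is, $\nu d^2+d\ge4$, which holds for all $d\ge1$ when $\nu=3$. So for $d\ge1$ we define
\[
T_d=\langle d(3d+5);\,3d+2,\,3,\,d+1\rangle,\qquad\text{with}\quad \Delta=g=d,\quad \mu=3d+5 .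
\]

\subsection*{Free blocks: $\Delta=0$, $g=1$}
Take $p=m$. Then $\Delta=n(ab-m-b+1)=n\bigl((a-1)b-n\bigr)$, so we need $n=(a-1)b$, $a'=m-a$ and $\gcd(b-1,n)=1$. We use
\[
F_8=\langle8;5,4,2\rangle,\qquad F_{15}=\langle15;6,10,3\rangle .
\]
For $F_8$: $5+2+2\le9$, $\ p=9$, $\ 4\cdot2=8$, $\ \gcd(1,8)=1$. For $F_{15}$: $10+3+2\le16$, $\ p=16$, $\ 5\cdot3=15$, $\ \gcd(2,15)=1$. Both have $\Delta=0$ and $g=1$, with $\mu=8$ and $\mu=15$. Two blocks are needed because we want coprime values of $\mu$: by \eqref{eq:rel2}, $\ell+1$ copies of $F_8$ alone give generators $u_0,\dots,u_\ell$ with the single relation $8(u_0+\dots+u_\ell)=0$, hence an unwanted summand $\mathbb Z/8$.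

\begin{proposition}[Finite groups]\label{prop:finite}
Let $k\ge1$, $d_1,\dots,d_k\ge1$ and $\varepsilon\in\{1,-1\}$. Use the blocks $T_{d_1},\dots,T_{d_k}$ and $q=\sum_i(\mu_i-1)+1-\varepsilon$ free letters, where $\mu_i=3d_i+5$. Then $k+q\ge2$, $\ \operatorname{BF}(A)\cong\bigoplus_i\mathbb Z/d_i$ and $\det(I-A)=(-1)^k\varepsilon\prod_id_i$.
\end{proposition}

\begin{proof}
Since $\mu_i\ge8$, we have $q\ge7$. The number $q$ is chosen so that $1-q-k+\sum_i\mu_i=\varepsilon$. As $\Delta_i=d_i$ and $n_i/\Delta_i=\mu_i$, formula \eqref{eq:det} gives the determinant. In \eqref{eq:rel2}, the second relation eliminates $u_i=y-\kappa_it_i$. The last relation becomes $\sum_i(\mu_iy+\lambda_it_i)=(k+q-1)y$ with $\lambda_i=\alpha_i-\mu_i\kappa_i$, that is, $\varepsilon y=-\sum_i\lambda_it_i$. Since $\varepsilon=\pm1$, this eliminates $y$. The generators $t_i$ remain, with the relations $d_it_i=0$ only.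
\end{proof}

For example, $T_1$ has $m=9$, $e=73$, $f=79$, $r=720$, and $\varepsilon=-1$ gives $q=9$. In the order $y,h,s$,
\[
A=\begin{pmatrix}9&720&73\\9&0&0\\0&79&9\end{pmatrix},\qquad \det(I-A)=64+51840-51903=1 .
\]

\begin{proposition}[Infinite groups]\label{prop:infinite}
Let $\ell\ge1$, $N\ge0$ and $d_1,\dots,d_N\ge1$. Use the blocks $T_{d_1},\dots,T_{d_N}$, one block $F_{15}$, $\ell$ blocks $F_8$, and $q=0$. Then $k+q\ge2$, $\ \operatorname{BF}(A)\cong\mathbb Z^\ell\oplus\bigoplus_i\mathbb Z/d_i$ and $\det(I-A)=0$.
\end{proposition}

\begin{proof}
Here $k=N+1+\ell\ge2$. For each free block, the first two relations of \eqref{eq:rel2} are $t=0$ and $y=\kappa t$; together they eliminate the generators $t$ of the free blocks and $y$, all being $0$. For the block $T_{d_i}$, the second relation eliminates $u_i=-\kappa_it_i$, and the contribution to the last relation is $\lambda_it_i$ with $\lambda_i=\alpha_i-\mu_i\kappa_i$. Let $v_0$ be the generator $u$ of $F_{15}$ and $v_1,\dots,v_\ell$ those of the blocks $F_8$. Thus $\operatorname{BF}(A)$ is the quotient of $\mathbb Z^{\ell+1}\oplus T$, where $\mathbb Z^{\ell+1}$ has basis $v_0,\dots,v_\ell$ and $T=\bigoplus_i\mathbb Z/d_i$ is generated by the $t_i$, by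 the single relation
\[
15v_0+8V+\tau=0,\qquad V=v_1+\dots+v_\ell,\qquad \tau=\sum_i\lambda_it_i\in T .
\]
The elements $v_0,V,v_2,\dots,v_\ell$ form a basis of $\mathbb Z^{\ell+1}$. Since $15\cdot1-8\cdot2=-1$, so do $15v_0+8V$, $\ 2v_0+V$, $\ v_2,\dots,v_\ell$. The relation eliminates the first of these and leaves $\mathbb Z^\ell\oplus T$. This group is infinite, so $\det(I-A)=0$ by (S1).
\end{proof}

\section{Proofs of the main theorems}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $Y$ is a single periodic orbit, Lemma~\ref{lem:return} with $U$ a single point shows that $Y$ is flow equivalent to the one-point shift $X(\{a\})$.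

Otherwise $Y$ is conjugate to $X_{A_0}$ with $A_0$ irreducible. Let $G=\operatorname{BF}(A_0)$, a finitely generated abelian group. If $G$ is finite, then $\det(I-A_0)\neq0$ by (S1). Write $G\cong\bigoplus_{i=1}^k\mathbb Z/d_i$ with $k\ge1$ (take $k=1$, $d_1=1$ if $G=0$), choose $\varepsilon$ such that $(-1)^k\varepsilon$ is the sign of $\det(I-A_0)$, and apply Proposition~\ref{prop:finite}. If $G$ is infinite, then $\det(I-A_0)=0$ and $G\cong\mathbb Z^\ell\oplus\bigoplus_i\mathbb Z/d_i$ with $\ell\ge1$; apply Proposition~\ref{prop:infinite}. In both cases we obtain a list $L$ and an irreducible matrix $A$ with the same Bowen--Franks invariant as $A_0$. By Lemma~\ref{lem:graph}, $X_A$ is not a single periodic orbit, so Theorem~\ref{thm:franks} shows that $Y$ is flow equivalent to $X_A$; by the same lemma, $X_A$ is flow equivalent to $X(L)$. The words of $L$ have length at most $5$, and $X(L)$ is a mixing $2$-step SFT by Lemma~\ref{lem:sft}.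

For the range of the invariant: renewal systems of finite type are irreducible SFTs by Lemma~\ref{lem:renewal}, and by (S1) the invariant of an irreducible SFT is a pair $(G,\pm)$ with $G$ finite or $(G,0)$ with $G$ infinite. Propositions~\ref{prop:finite} and~\ref{prop:infinite} realize each such pair on some $X_A$, hence on the flow equivalent renewal system $X(L)$ of finite type.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
An irreducible SFT is flow equivalent to a renewal system by Theorem~\ref{thm:A}. Conversely, renewal systems are irreducible by Lemma~\ref{lem:renewal}, so an SFT that is flow equivalent to one is irreducible by Lemma~\ref{lem:irred}.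
\end{proof}

\begin{thebibliography}{9}

\bibitem{Franks}
Franks, \emph{Flow equivalence of subshifts of finite type}, Ergodic Theory Dynam. Systems 4 (1984).

\bibitem{Johansen}
Rune Johansen, \emph{Is Every Irreducible Shift of Finite Type Flow Equivalent to a Renewal System?}, arXiv:1304.0888 (2013).

\end{thebibliography}
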